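
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}

\numberwithin{equation}{section}

\title{Median rounding of the second eigenvector of a powered sparse block model solves weak recovery}


\begin{abstract}
Let $G$ be drawn from the symmetric two-community stochastic block model with edge probabilities $a/n$ and $b/n$, where $(a-b)^2>2(a+b)$, and let $A^{(r)}$ be the $0/1$ matrix that records which pairs of vertices are within distance $r$. We prove a conjecture of Abbe, Boix, Ralli and Sandon: for $r=\Theta(\sqrt{\log n})$, splitting the vertices at the median of the eigenvector of $A^{(r)}$ with eigenvalue of second largest absolute value solves weak recovery. The proof works for $C_*\log\log n\le r\le\varepsilon_*\log n$, identifies the eigenvector for $b>0$, and gives the limiting accuracy in all cases. The order $\log\log n$ of the lower end is shown to be optimal for this description of the eigenvector.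
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $a,b\ge 0$ be constants. In the model $\mathrm{SBM}(n,a,b)$ each vertex $v\in[n]=\{1,\dots,n\}$ independently receives a uniform label $X_v\in\{0,1\}$. Given the labels, each pair of distinct vertices is joined independently, with probability $a/n$ if the labels agree and $b/n$ if they differ. We see the graph $G$, with adjacency matrix $A$, but not the labels.

A partition of $[n]$ into two sets has \emph{accuracy} $x$ if it agrees with $\{X_v=0\},\{X_v=1\}$ on a fraction $x$ of the vertices, after swapping the two sets if this is better. An algorithm that outputs a partition \emph{solves weak recovery} if there is a constant $\varepsilon>0$, depending at most on $a,b$, such that its accuracy is at least $\frac12+\varepsilon$ with probability $1-o(1)$ as $n\to\infty$.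

For a positive integer $r$, \emph{graph powering} joins all vertices of $G$ within distance $r$. The resulting matrix is
\[
M=A^{(r)}=\mathbf 1\bigl((I+A)^r\ge 1\bigr)\quad\text{(entrywise)},\qquad M_{uv}=\mathbf 1\{\mathrm{dist}_G(u,v)\le r\};
\]
note that $M_{uu}=1$. The \emph{median rule} takes an eigenvector $w$ of $M$ whose eigenvalue has the second largest absolute value. It puts the vertices with entries above the median of $w$ on one side and those with entries below the median on the other. The vertices with entry equal to the median are distributed uniformly at random, subject to the sides having sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$.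

\begin{conjecture}[\cite{ABRS}]
Let $a,b\ge0$ be such that $(a-b)^2>2(a+b)$, let $r=\Theta(\sqrt{\log n})$ and $G\sim\mathrm{SBM}(n,a,b)$. Then the median rule applied to $A^{(r)}$ solves weak recovery.
\end{conjecture}

We prove the conjecture.

\subsection{What one should expect}\label{sec:expect}

Write
\[
\sigma_v=(-1)^{X_v}\in\{\pm1\},\qquad d=\tfrac{a+b}2,\qquad \lambda=\tfrac{a-b}2,\qquad p_{uv}=\frac{d+\lambda\sigma_u\sigma_v}{n}\le\frac{2d}n ,
\]
so that $p_{uv}$ is the probability that $u\neq v$ are joined. The hypothesis reads $\lambda^2>d$. Since $|\lambda|\le d$, it forces $d>1$ and $|\lambda|>\sqrt d>1$.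

Near a typical vertex, $G$ looks like a Galton--Watson tree with $\mathrm{Poisson}(d)$ offspring, in which a child independently has the label of its parent with probability $a/(a+b)$. Let $Z_k$ be the size of generation $k$ and $Y_k$ the sum of its labels $\tau_u=\pm1$. Given the first $k$ generations, $Y_{k+1}$ has mean $\lambda Y_k$ and variance $dZ_k$. So $\lambda^{-k}Y_k$ is a martingale with
\[
\mathbb E(\lambda^{-k}Y_k)^2=\sum_{j=0}^k(d/\lambda^2)^j ,
\]
which is bounded in $k$ exactly when $\lambda^2>d$. Under our hypothesis the normalized vote $\lambda^{-k}Y_k$ therefore converges to a random variable $\mathcal Y$. This variable remembers the root label, since $\mathbb E\,\tau_{\mathrm{root}}\mathcal Y=1$.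

In the graph, the analogues of $Z_k$ and $Y_k$ are
\[
S_k(v)=\sum_{\gamma}1,\qquad T_k(v)=\sum_\gamma\sigma_{\mathrm{end}(\gamma)},
\]
where $\gamma$ runs over the self-avoiding walks of length $k$ in $G$ that start at $v$. The vector $T_k$ cannot be computed without the labels. But where balls are trees, $(M\sigma)(v)=\sum_{k\le r}T_k(v)$, and $T_k\approx\lambda^{k-r}T_r$, so $M\sigma\approx\kappa_2T_r$ with $\kappa_2=\sum_{j\ge0}\lambda^{-j}$. Likewise $M\mathbf 1\approx\kappa_1S_r$ with $\kappa_1=\sum_{j\ge0}d^{-j}$. Put $s=d^{-r}S_r/\sqrt n$ and $t=\lambda^{-r}T_r/\sqrt n$. These are nearly orthogonal, $\langle s,\mathbf 1/\sqrt n\rangle\approx1\approx\langle t,\sigma/\sqrt n\rangle$, and their squared norms are close to constants $c_1,c_2$. This suggests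
\begin{equation}\label{eq:guess}
M\approx\kappa_1d^r\,ss^{\top}+\kappa_2\lambda^r\,tt^{\top},
\end{equation}
with eigenvalues $c_1\kappa_1d^r$ and $c_2\kappa_2\lambda^r$ and eigenvectors $S_r$ and $T_r$. Rounding $T_r$ should then be correct at a vertex if $\tau_{\mathrm{root}}\mathcal Y>0$, and be a coin flip if the tree dies out.

Three things stand between this picture and a proof.

\emph{Other eigenvalues.} For $A$ itself the picture is false. There are vertices of degree of order $\log n/\log\log n$ (Section~\ref{sec:converse}), and a vertex of degree $\Delta$ contributes a star, which has eigenvalue $\sqrt\Delta\to\infty$, whereas $d$ and $\lambda$ are constants. One must show that in $M$ the rest of the spectrum is $o(|\lambda|^r)$.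

\emph{Entries near the median.} Knowing the limit law of the entries of $w$ does not tell the signs of the entries near $0$, and the median of $w$ turns out to be $0$. One needs to know that essentially all small entries are exactly $0$.

\emph{The case $b=0$.} Then $\lambda=d$ and the two eigenvalues in \eqref{eq:guess} have the same leading order. Which eigenvector comes second, and whether it is well defined, depends on finer information.

\subsection{Results}

Put
\[
\varepsilon_*=\frac1{13\log(2ed)},\quad C_*=\frac{45}{\log(|\lambda|/\sqrt d)},\quad c_1=\kappa_1=\frac d{d-1},\quad c_2=\frac{\lambda^2}{\lambda^2-d},\quad\kappa_2=\frac\lambda{\lambda-1}>0 .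
\]
Let $q\in(0,1)$ be the extinction probability of the $\mathrm{Poisson}(d)$ Galton--Watson tree. Let $\mathcal Y^+$ be the limit of $\lambda^{-k}Y_k$ when the root has label $+1$ (it exists almost surely and in $L^2$; see Section~\ref{sec:local}), and let
\[
f=\mathbb P(\mathcal Y^+>0)-\mathbb P(\mathcal Y^+<0).
\]
We call the eigenvalue of second largest absolute value \emph{unique and simple} if, counting multiplicities, exactly one eigenvalue has larger absolute value and all others have strictly smaller absolute value.

\begin{theorem}\label{thm:main}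
Let $a,b\ge0$, $(a-b)^2>2(a+b)$ and $C_*\log\log n\le r\le\varepsilon_*\log n$.
\begin{enumerate}
\item $f>0$.
\item If $b>0$, then with probability $1-o(1)$ the eigenvalue $\mu$ of $M$ of second largest absolute value is unique and simple. In probability, $\mu/\lambda^r\to c_2\kappa_2$, and the largest eigenvalue divided by $d^r$ tends to $c_1\kappa_1$. With a suitable sign, the unit eigenvector $w$ of $\mu$ satisfies $\|w-T_r/\|T_r\|\|\to0$ in probability. The accuracy of the median partition tends in probability to $\frac{1+f}2>\frac12$.
\item If $b=0$, then with probability $1-o(1)$ the eigenvalue of second largest absolute value is unique and simple, and the accuracy of the median partition tends in probability to $\frac1{1+q}>\frac12$.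
\end{enumerate}
\end{theorem}

Every $r=\Theta(\sqrt{\log n})$ lies in the range of the theorem for large $n$. Hence:

\begin{corollary}\label{cor:conj}
The conjecture is true.
\end{corollary}

The formula of part 2 does not extend to $b=0$. There all labels in the tree agree with that of the root, so $\mathcal Y^+\ge0$, and $f=1-q$ by Lemma~\ref{lem:atom} below. Thus $\frac{1+f}2=1-\frac q2$; this exceeds $\frac1{1+q}$, because $(1-\frac q2)(1+q)=1+\frac{q(1-q)}2$. The reason is that for $b=0$ the second eigenvector sees only one of the two communities.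

The next statement, which is not needed for the conjecture, says that the lower end of the range has the right order for the description of $w$ by $T_r$. It concerns the location of the mass of the eigenvector; we do not claim that the median rule fails for such small $r$.

\begin{proposition}\label{prop:converse}
Let $a,b\ge0$, $(a-b)^2>2(a+b)$, $\epsilon\in(0,\frac12)$ and $2\le r\le(\frac12-\epsilon)\frac{\log\log n}{\log d}$. With probability $1-o(1)$, every unit eigenvector $w$ of $A^{(r)}$ whose eigenvalue has absolute value at least the second largest one satisfies $\sum_{v\in Z}w_v^2=o(1)$ for some set $Z$ with $|Z|\ge(1-o(1))n$. In particular, along any sequence $r\to\infty$ in this range, neither sign makes $\|w\mp T_r/\|T_r\|\|$ tend to $0$ in probability.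
\end{proposition}

\subsection{The mechanism for walks of length two}\label{sec:k2}

The heart of the proof is that $M$ is small on the orthogonal complement of $S_r$ and $T_r$. The smallest case in which the reason is visible is the matrix $B_2$ that counts self-avoiding walks of length two: $B_2(u,v)=\sum_{x\ne u,v}A_{ux}A_{xv}$ for $u\ne v$, and $B_2(u,u)=0$. Here $d$ is a constant, but we keep track of its powers to show what happens for longer walks. Write $\mathring A_{uv}=A_{uv}-p_{uv}$ for $u\ne v$ and $\mathring A_{uu}=0$, and let
\[
\bar P=\tfrac1n\bigl(d\,\mathbf 1\mathbf 1^\top+\lambda\,\sigma\sigma^\top\bigr),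
\]
the matrix of rank at most two with entries $p_{uv}$ (the formula being used for $u=v$ too). Then
\[
A_{ux}A_{xv}=\mathring A_{ux}\mathring A_{xv}+p_{ux}A_{xv}+\mathring A_{ux}p_{xv}.
\]
Sum over $x\ne u,v$. If $u\ne v$, the second sum is $(\bar PA)(u,v)$ without the term $x=u$, and the third is $(\mathring A\bar P)(u,v)$ without the term $x=v$. Hence
\[
B_2=\Delta_2+\bar PB_1+\Delta_1\bar P-\Gamma,
\]
where $B_1=A$, $\Delta_1=\mathring A$, $\Delta_2$ is $B_2$ with $\mathring A$ in place of $A$, and $\Gamma(u,v)=p_{uu}A_{uv}+\mathring A_{uv}p_{vv}$ for $u\neq v$, $\Gamma(u,u)=(\bar PA+\mathring A\bar P)(u,u)$. The correction $\Gamma$ collects the pairs of walks that do not join up to a self-avoiding walk. It is negligible: its off-diagonal entries are at most $\frac{2d}n(|A_{uv}|+|\mathring A_{uv}|)$ in absolute value, its diagonal entries are $O((\deg(u)+1)/n)$, and so its squared Frobenius norm has expectation $O(1/n)$.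

Now let $z$ be a unit vector orthogonal to $S_r$ and $T_r$. Since $B_1$ is symmetric, $\bar PB_1z=\frac dn\langle S_1,z\rangle\mathbf 1+\frac\lambda n\langle T_1,z\rangle\sigma$. Here $\langle S_1,z\rangle=\langle S_1-d^{1-r}S_r,z\rangle$, and by the martingale property $S_1-d^{1-r}S_r$ has norm of order $\sqrt{n}$ only; the same holds for $T_1-\lambda^{1-r}T_r$, and this is where $\lambda^2>d$ is used. So $\|\bar PB_1z\|=O(1)$. Similarly $\|\bar Pz\|=O(1)$, because $\mathbf 1=S_0$ and $\sigma=T_0$. The centered matrices $\Delta_1$ and $\Delta_2$ behave like noise, of norm $d^{1/2}$ and $d$ up to logarithms. Altogether $\|B_2z\|$ is at most of order $d$ up to logarithms, whereas $B_2\mathbf 1=S_2$ has entries of order $d^2$ on average. In general the same computation, with $k$ terms in place of two, gives $\|B_kz\|\lesssim d^{k/2}$ up to logarithms, and hence $\|Mz\|\lesssim d^{r/2}$ up to logarithms. This is $o(|\lambda|^r)$ as soon as $(|\lambda|/\sqrt d)^r$ beats the logarithms, and $r\ge C_*\log\log n$ suffices.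

\subsection{Plan}

Section~\ref{sec:count} sets conventions and counts tuples of walks. Section~\ref{sec:walks} proves the three estimates of the sketch: noise, correction, increments. Section~\ref{sec:dist} passes from walks to distances, and Section~\ref{sec:rank} concludes that $M$ has rank two up to $o(|\lambda|^r)$. Sections~\ref{sec:local} and \ref{sec:eig} identify the rank-two part through local limits. Section~\ref{sec:Y} studies $\mathcal Y$: it has no atom at $0$ beyond extinction, and it leans toward the root label. Sections~\ref{sec:round} and \ref{sec:b0} round the eigenvector for $b>0$ and $b=0$. Section~\ref{sec:converse} proves Proposition~\ref{prop:converse}.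

The upper bound $r\le\varepsilon_*\log n$ keeps walks short enough that cycles are rare: it is used through $(2d)^{2r}\le n^{2/13}$ and $(2ed)^{6r}\le n^{6/13}$. Some upper bound is natural, since once $r$ exceeds the diameter of every component, $M$ records only the components of $G$.

\section{Conventions and a count of walks}\label{sec:count}

\subsection{Conventions}

Let $\mathcal G=\{|\sum_v\sigma_v|\le n^{2/3}\}$. By Chebyshev's inequality $\mathbb P(\mathcal G)\to1$. Until the end of the paper we fix a deterministic sequence $\sigma=\sigma^{(n)}\in\mathcal G$, and $\mathbb P,\mathbb E$ are conditional on the labels being $\sigma$. All bounds and limits hold along every such sequence, hence uniformly over $\mathcal G$ (take the worst $\sigma$ for each $n$), and so they hold unconditionally.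

``Whp'' means with probability $1-o(1)$, and $n$ is always large. $C$ denotes a constant depending only on $a,b$, which may change from line to line. Let $D=d(1+n^{-1/3})$. As $\sigma\in\mathcal G$,
\[
\max_x\sum_yp_{xy}\le d+|\lambda|n^{-1/3}\le D\ \text{ (with $y=x$ included)},\qquad D^j\le2d^j\ \text{ for }j\le(\log n)^2 .
\]
For $u\neq v$ we have $|\mathring A_{uv}|\le1$, $\mathbb E\mathring A_{uv}^2\le p_{uv}$ and $\mathbb E|\mathring A_{uv}|\le2p_{uv}$. We abbreviate self-avoiding walk (distinct vertices, in the complete graph on $[n]$) to SAW, and for a SAW $\gamma$ write $A_\gamma=\prod_{e\in\gamma}A_e$, $\mathring A_\gamma=\prod_{e\in\gamma}\mathring A_e$. Let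
\[
B_k(u,v)=\sum_\gamma A_\gamma,\qquad\Delta_k(u,v)=\sum_\gamma\mathring A_\gamma ,
\]
the sums being over SAWs from $u$ to $v$ of length $k$. Thus $B_0=\Delta_0=I$, both matrices are symmetric, and $S_k=B_k\mathbf 1$, $T_k=B_k\sigma$.

We assume $1\le r\le\varepsilon_*\log n$ throughout; in particular $r\le\log n$. The lower bound $r\ge C_*\log\log n$ is used only from Lemma~\ref{lem:rank2} on.

\subsection{Counting linked tuples of walks}

All moment bounds below expand into sums over tuples of SAWs. Call a tuple $(\gamma_1,\dots,\gamma_J)$ of SAWs \emph{linked} if each $\gamma_i$ with $i\ge2$ starts at a vertex of $\gamma_1\cup\dots\cup\gamma_{i-1}$. The union is then connected. Let $\mathsf v,\mathsf e$ be its numbers of vertices and of distinct edges, and $g=\mathsf e-\mathsf v+1\ge0$ its excess. A \emph{pattern} is a linked tuple up to renaming of the vertices.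

In Lemma~\ref{lem:Delta} we shall take $J$ of order $\log n/\log\log n$ and can afford only a factor $(\log n)^{O(1)}$ per walk, not per step. The point of the next lemma is that this suffices. If the union is a tree, each walk first follows the part already seen and then leaves it for good; given its starting vertex, two parameters describe it. Each unit of excess adds boundedly many parameters per walk.

\begin{lemma}\label{lem:count}
Let $J\ge1$, $k\ge0$ and $Q=2(Jk+1)^3$.
\begin{enumerate}
\item[(i)] The number of patterns of linked $J$-tuples of SAWs of lengths at most $k$ with given $\mathsf e$ and $g$ is at most $Q^{J(g+1)+g}$.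
\item[(ii)] For a fixed pattern, the sum of $\prod_ep_e$ (over distinct edges) over all injective placements of its vertices in $[n]$ is at most $nD^{\mathsf v-1}(2d/n)^g$, and at most $D^{\mathsf v-1}(2d/n)^g$ if the place of the first vertex is prescribed.
\item[(iii)] Hence the sum of $\prod_ep_e$ over all such tuples with given $\mathsf e$ and $g$ is at most
\[
n\,Q^JD^{\mathsf e}\Bigl(\frac{2Q^{J+1}}n\Bigr)^g,
\]
and the factor $n$ may be omitted if the first vertex is prescribed.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $k=0$ there is one pattern; let $k\ge1$. Name the vertices in order of first appearance. Let $F$ be the set of edges by which new vertices are first reached; it is at all times a tree spanning the vertices discovered so far, and it grows to a spanning tree of the union. The other $g$ edges are called surplus. Since $\mathsf v\le Jk+1$, the set of surplus edges can be chosen in at most $\mathsf v^{2g}\le Q^g$ ways.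

Classify a step from $x$ to $y$: type N if $y$ is new; type T if $y$ is old and $xy$ is already in $F$; type S otherwise. An S-step uses a surplus edge, because $F$ only ever gains edges that lead to new vertices. A SAW uses each edge at most once, so it contains $h\le g$ S-steps. A T-step cannot directly follow an N-step of the same SAW: the only edge of $F$ at a vertex just discovered leads back to the previous vertex. So the SAW consists of $h+1$ blocks separated by S-steps, each block being a (possibly empty) run of T-steps followed by a (possibly empty) run of N-steps.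

A T-run is a path in the tree discovered so far, hence determined by its endpoint: at most $\mathsf v$ choices. An N-run is determined by its length: at most $k+1$ choices. An S-step is determined by an oriented surplus edge: at most $2g$ choices. The starting vertex has at most $\mathsf v$ choices. With $y=\mathsf v(k+1)$, the number of codes of one SAW is at most
\[
\mathsf v\sum_{h\le g}(2g)^hy^{h+1}\le\mathsf vy(1+2gy)^g\le Q^{g+1},
\]
because $\mathsf vy\le(Jk+1)^3$ and, as $g\le\mathsf e\le Jk$, $1+2gy\le1+2Jk(Jk+1)^2\le Q$. The surplus set and the codes determine the tuple by decoding step by step.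

(ii) Bound $p_e\le2d/n$ on the surplus edges and sum over the vertices of the tree $F$ from the leaves inward; each vertex other than the first costs a factor at most $D$.

(iii) Multiply, with $\mathsf v-1=\mathsf e-g$ and $D^{\mathsf e-g}(2d)^g\le2^gD^{\mathsf e}$.
\end{proof}

For bounded $J$ and $k\le r$ we have $Q\le(\log n)^4$, and (iii) says that every unit of excess costs a factor $n^{-1+o(1)}$.

\section{Self-avoiding walks}\label{sec:walks}

\subsection{The noise}

\begin{lemma}\label{lem:Delta}
Whp $\|\Delta_k\|\le(\log n)^{40}d^{k/2}$ for all $0\le k\le r$.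
\end{lemma}

\begin{proof}
The case $k=0$ is trivial, since $\Delta_0=I$. Let $k\ge1$, $m=\lfloor\log n/(32\log\log n)\rfloor$ and $J=2m$. Then $Q=2(2mk+1)^3\le\bar Q:=(\log n)^7$. Expand $\mathbb E\operatorname{Tr}\Delta_k^{2m}$ over closed concatenations of $2m$ SAWs of length $k$; these are linked tuples. The $\mathring A_e$ are independent and centered, so a term vanishes unless every edge is used at least twice, whence $\mathsf e\le mk$. The other terms are at most $\prod_e\mathbb E\mathring A_e^2\le\prod_ep_e$ in absolute value. By Lemma~\ref{lem:count}(iii), whose bound increases with $Q$,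
\[
\mathbb E\operatorname{Tr}\Delta_k^{2m}\le n\bar Q^{2m}D^{mk}\sum_{1\le\mathsf e\le mk}\ \sum_{g\ge0}\Bigl(\frac{2\bar Q^{2m+1}}n\Bigr)^g\le 4(\log n)^2\,n\,\bar Q^{2m}d^{mk}.
\]
Indeed $\bar Q^{2m+1}\le n^{14/32}(\log n)^7$, so the inner sum is at most $2$; there are at most $(\log n)^2$ values of $\mathsf e$; and $D^{mk}\le2d^{mk}$. As $\Delta_k$ is symmetric, $\|\Delta_k\|^{2m}\le\operatorname{Tr}\Delta_k^{2m}$, and Markov's inequality gives
\[
\mathbb P\bigl(\|\Delta_k\|\ge\bar Qn^{1/m}d^{k/2}\bigr)\le4(\log n)^2/n .
\]
Finally $n^{1/m}\le2(\log n)^{32}$, because $\frac{\log n}m=32\log\log n+o(1)$. So $\bar Qn^{1/m}\le(\log n)^{40}$. Take a union bound over $k\le\log n$.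
\end{proof}

\subsection{The expansion and its correction}

For $k$ edges $e_1,\dots,e_k$ we telescope:
\[
\prod_{i=1}^kA_{e_i}=\prod_{i=1}^k\mathring A_{e_i}+\sum_{j=1}^k\Bigl(\prod_{i<j}\mathring A_{e_i}\Bigr)p_{e_j}\Bigl(\prod_{i>j}A_{e_i}\Bigr).
\]
Sum this over the SAWs from $u$ to $v$ of length $k$. In the $j$-th term, removing the $j$-th edge $xy$ leaves a SAW $\alpha:u\to x$ of length $j-1$ and a SAW $\beta:y\to v$ of length $k-j$. The vertex-disjoint pairs $(\alpha,\beta)$ correspond exactly to SAWs of length $k$. The sum over all pairs, disjoint or not, is $(\Delta_{j-1}\bar PB_{k-j})(u,v)$. Therefore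
\begin{equation}\label{eq:expansion}
B_k=\Delta_k+\sum_{j=1}^k\bigl(\Delta_{j-1}\bar PB_{k-j}-\Gamma_{k,j}\bigr),
\end{equation}
where $\Gamma_{k,j}(u,v)=\sum\mathring A_\alpha p_{xy}A_\beta$ over the pairs $(\alpha,\beta)$ as above that \emph{share a vertex} (possibly with $x=y$).

\begin{lemma}\label{lem:Gamma}
Whp $\|\Gamma_{k,j}\|\le n^{-1/8}$ for all $1\le j\le k\le r$.
\end{lemma}

\begin{proof}
We bound the Frobenius norm. Since $p_{xy}\le2d/n$,
\[
\mathbb E\|\Gamma_{k,j}\|_F^2\le\Bigl(\frac{2d}n\Bigr)^2\sum\mathbb E\bigl[|\mathring A_\alpha|A_\beta|\mathring A_{\alpha'}|A_{\beta'}\bigr]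
\]
over quadruples in which $\alpha,\alpha'$ start at a common $u$, $\beta,\beta'$ end at a common $v$, and $\alpha$ meets $\beta$, $\alpha'$ meets $\beta'$. Because of these intersections the union of the four walks is connected, so the sum is of order $n^{1+o(1)}$ times a small power of $n$, which the factor $n^{-2}$ beats. In detail, all factors lie in $[0,1]$, so keeping one factor for each distinct edge bounds the expectation by $\prod_e2p_e$ over the $\mathsf e\le2k$ distinct edges. Split $\beta$ at its first vertex on $\alpha$ and reverse the first piece, so that both pieces start at a vertex of $\alpha$; do the same with $\beta'$ and $\alpha'$. As $\alpha'$ starts at $u$, this encodes the quadruple injectively as a linked tuple of $6$ SAWs. Lemma~\ref{lem:count}(iii) with $J=6$ gives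
\[
\mathbb E\|\Gamma_{k,j}\|_F^2\le\frac{4d^2}{n^2}\,nQ^6\sum_{\mathsf e\le2k}(2D)^{\mathsf e}\sum_{g\ge0}\Bigl(\frac{2Q^7}n\Bigr)^g\le n^{-1/2},
\]
because $(2D)^{2k}\le2(2d)^{2r}\le2n^{2/13}$ and $Q\le(\log n)^4$. By Markov's inequality $\mathbb P(\|\Gamma_{k,j}\|>n^{-1/8})\le n^{-1/4}$. Take a union bound over at most $r^2$ pairs.
\end{proof}

\subsection{The increments}

\begin{lemma}\label{lem:incr}
For every $v$ and $0\le k<r$,
\[
\mathbb E(S_{k+1}(v)-dS_k(v))^2\le Cd^k,\qquad\mathbb E(T_{k+1}(v)-\lambda T_k(v))^2\le Cd^k,
\]
and $\mathbb ES_k(v)^2\le Cd^{2k}$ for $k\le r$. Consequently, for $0\le k\le r$,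
\begin{equation}\label{eq:L2}
\mathbb E\|S_k-d^{k-r}S_r\|^2\le Cnd^k,\qquad\mathbb E\|T_k-\lambda^{k-r}T_r\|^2\le Cnd^k .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Bound on $\mathbb ES_k(v)^2$.} Expand over pairs of SAWs from $v$. If the union is a tree, both are geodesics from $v$ in it, so they share exactly their first $j$ edges for some $j\le k$. For each $j$ this is a single pattern, and Lemma~\ref{lem:count}(ii) bounds the total by $\sum_{j\le k}D^{2k-j}\le2\sum_jd^{2k-j}\le Cd^{2k}$. The pairs with $g\ge1$ contribute, even with a factor $2p_e$ instead of $p_e$ per edge and for walks of any length up to $r$, at most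
\begin{equation}\label{eq:g1}
\sum_{\mathsf e\le2r}Q^2(2D)^{\mathsf e}\sum_{g\ge1}\Bigl(\frac{2Q^3}n\Bigr)^g\le n^{-1/2},
\end{equation}
by Lemma~\ref{lem:count}(iii) with $J=2$ and prescribed root, as $(2D)^{2r}\le2n^{2/13}$.

\emph{Increments.} For a SAW $\gamma$ from $v$ to $x$ of length $k$, the condition $\sigma\in\mathcal G$ gives
\[
\sum_{y\notin\gamma}p_{xy}=d+O(n^{-1/3}),\qquad\sum_{y\notin\gamma}p_{xy}\sigma_y=\lambda\sigma_x+O(n^{-1/3}),
\]
since omitting the $k+1$ vertices of $\gamma$ changes the sums by $O(r/n)$. Write $S_{k+1}(v)=\sum_\gamma A_\gamma\sum_{y\notin\gamma}(\mathring A_{xy}+p_{xy})$. Then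
\[
S_{k+1}(v)-dS_k(v)=U+O(n^{-1/3})S_k(v),\qquad U=\sum_{\gamma'=\gamma\cup xy}A_\gamma\mathring A_{xy},
\]
summed over SAWs $\gamma'$ of length $k+1$ from $v$ with last edge $xy$. For $T$ the same holds with an additional factor $\sigma_y$ in $U$, and with the error still bounded by $O(n^{-1/3})S_k(v)$. The error has second moment at most $Cn^{-2/3}d^{2k}\le1$, so it suffices to show $\mathbb EU^2\le Cd^k$.

Expand $\mathbb EU^2$ over pairs $(\gamma',\gamma'')$. Pairs with $g\ge1$ contribute at most $n^{-1/2}$ by \eqref{eq:g1}. If the union is a tree, both walks are geodesics from $v$. Let $e$ be the last edge of $\gamma'$; it joins depth $k$ to depth $k+1$. If $\gamma''$ does not contain $e$, the factor $\mathring A_e$ occurs once and is independent of all others, so the expectation is $0$. If $\gamma''$ contains $e$, then $e$ is its last edge (its only edge between these depths), hence $\gamma''=\gamma'$. The diagonal terms contribute at most $D^{k+1}$. So $\mathbb EU^2\le Cd^k$.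

\emph{Proof of \eqref{eq:L2}.} Use $S_k-d^{k-r}S_r=-\sum_{i=k}^{r-1}d^{k-i-1}(S_{i+1}-dS_i)$ and the analogous identity for $T$ with $\lambda$. By Minkowski's inequality, $(\frac1n\mathbb E\|\cdot\|^2)^{1/2}$ is at most
\[
C\sum_{i\ge k}d^{k-i-1}d^{i/2}\le Cd^{k/2},\qquad\text{respectively}\qquad C\sum_{i\ge k}|\lambda|^{k-i-1}d^{i/2}\le Cd^{k/2}.
\]
The second series converges because $|\lambda|>\sqrt d$.
\end{proof}

By Markov's inequality and a union bound over $k\le r\le\log n$, whp for all $0\le k\le r$
\begin{equation}\label{eq:whp}
\|S_k-d^{k-r}S_r\|\le(\log n)\sqrt n\,d^{k/2},\qquad\|T_k-\lambda^{k-r}T_r\|\le(\log n)\sqrt n\,d^{k/2}.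
\end{equation}

\section{From walks to distances}\label{sec:dist}

The sum $\sum_{k\le r}B_k(u,v)$ counts the SAWs of length at most $r$ in $G$ between $u$ and $v$, while $M(u,v)$ records whether there is one. The two differ only around short cycles, and these are sparse enough to be treated one at a time.

\begin{lemma}\label{lem:R}
Let $R=\sum_{k=0}^rB_k-M$. Whp $\|R\|\le C(\log n)^4d^{r/2}$.
\end{lemma}

\begin{proof}
\emph{(a) Ball sizes: whp the number $Z_i(v)$ of vertices at distance $i$ from $v$ is at most $C(\log n)d^i$, for all $v$ and all $i\le r$.} Explore from $v$ breadth first. Given the levels up to $i$, $Z_{i+1}(v)$ is a sum of independent Bernoulli variables, one for each unexplored vertex, of total mean at most $DZ_i(v)$. Hence, for $0\le\theta\le1$,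
\[
\mathbb E[e^{\theta Z_{i+1}(v)}\mid\cdot]\le e^{(e^\theta-1)DZ_i(v)}\le e^{D(\theta+\theta^2)Z_i(v)} .
\]
To iterate this, fix $i$, put $\varepsilon_0=\min(\frac12,\frac{d-1}4)$ and $\theta_i=\varepsilon_0D^{-i}$, and define $\theta_{l-1}=D(\theta_l+\theta_l^2)$ for $l=i,\dots,1$. We check that all $\theta_l\le1$. Let $x_j=\theta_{i-j}D^{-j}$; then $x_0=\varepsilon_0D^{-i}$ and $x_{j+1}=x_j(1+x_jD^j)$. If $x_l\le2x_0$ for all $l\le j$, where $j<i$, then
\[
x_{j+1}\le x_0\prod_{l\le j}(1+2\varepsilon_0D^{l-i})\le x_0\exp\Bigl(\frac{2\varepsilon_0}{d-1}\Bigr)\le x_0e^{1/2}\le 2x_0 ,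
\]
because $\sum_{l<i}D^{l-i}\le\frac1{D-1}\le\frac1{d-1}$. By induction $x_j\le2x_0$, so $\theta_{i-j}=x_jD^j\le2\varepsilon_0\le1$. Thus $\mathbb Ee^{\varepsilon_0D^{-i}Z_i(v)}\le e^{\theta_0}\le e$, and $\mathbb P(Z_i(v)>3\varepsilon_0^{-1}(\log n)D^i)\le en^{-3}$. Take a union bound over $v$ and $i$, and use $D^i\le2d^i$.

\emph{(b) No tangles: whp no connected subgraph of $G$ with at most $6r$ edges has excess at least $2$.} Otherwise, keeping a spanning tree and two further edges, we find a connected subgraph with $V\le6r$ vertices and $V+1$ edges. By Cayley's formula the expected number of these is at most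
\[
\sum_{V\le6r}\frac{n^V}{V!}\,V^{V-2}\,V^4\Bigl(\frac{2d}n\Bigr)^{V+1}\le\frac{Cr^3(2ed)^{6r}}n\to0 ,
\]
where we used $V^V/V!\le e^V$ and $(2ed)^{6r}\le n^{6/13}$.

\emph{(c) Structure of $R$.} Assume the events in (a) and (b). The number $R(u,v)\ge0$ is the number of SAWs of length at most $r$ in $G$ from $u$ to $v$, minus $1$ if $\mathrm{dist}(u,v)\le r$. If there were three such SAWs, their union would be connected with at most $3r$ edges, hence contain at most one cycle; but in such a graph two vertices are joined by at most two paths. So $R(u,v)\in\{0,1\}$.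

Let $R(u,v)=1$, and let $p\ne p'$ be the two SAWs. Then $p\cup p'$ contains a cycle $\mathcal C$ of length at most $2r$. As the path $p'$ contains no cycle, some edge of $\mathcal C$ lies on $p$. So $p$ meets $\mathcal C$, and $\mathrm{dist}(u,\mathcal C)+\mathrm{dist}(v,\mathcal C)\le|p|\le r$. Distinct cycles of length at most $2r$ are at distance more than $2r$ from each other: otherwise two of them and a connecting path would form a connected graph with at most $6r$ edges and excess at least $2$. So the $r$-neighborhoods of these cycles are disjoint, and $R$ is a direct sum of blocks $R_{\mathcal C}$ and zeros.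

Let $n_i$ be the number of vertices at distance $i$ from $\mathcal C$. By (a), $n_i\le2r\cdot C(\log n)d^i$. Since $R_{\mathcal C}(u,v)\le\mathbf 1\{\mathrm{dist}(u,\mathcal C)+\mathrm{dist}(v,\mathcal C)\le r\}$, and an $n_i\times n_j$ matrix with entries in $[0,1]$ has norm at most $\sqrt{n_in_j}$,
\[
\|R_{\mathcal C}\|\le\sum_{i+j\le r}\sqrt{n_in_j}\le C(\log n)^2\sum_{l\le r}(l+1)d^{l/2}\le C(\log n)^4d^{r/2}.\qedhere
\]
\end{proof}

\section{$M$ has rank two up to $o(|\lambda|^r)$}\label{sec:rank}

From here to the end of Section~\ref{sec:b0} we assume $C_*\log\log n\le r\le\varepsilon_*\log n$. Let $\Pi$ be the orthogonal projection onto $V=\mathrm{span}(S_r,T_r)$.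

\begin{lemma}\label{lem:rank2}
Whp $\eta:=\|M(I-\Pi)\|\le(\log n)^{44}d^{r/2}=o(|\lambda|^r)$, and $\|M-\Pi M\Pi\|\le2\eta$.
\end{lemma}

\begin{proof}
Let $z\perp S_r,T_r$ with $\|z\|=1$. By \eqref{eq:whp}, $|\langle S_l,z\rangle|=|\langle S_l-d^{l-r}S_r,z\rangle|\le(\log n)\sqrt n\,d^{l/2}$, and similarly for $T_l$. As $B_l$ is symmetric,
\[
\bar PB_lz=\frac dn\langle S_l,z\rangle\mathbf 1+\frac\lambda n\langle T_l,z\rangle\sigma,\qquad\|\bar PB_lz\|\le2d(\log n)d^{l/2}.
\]
Insert this in \eqref{eq:expansion} and use Lemmas~\ref{lem:Delta} and \ref{lem:Gamma}: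
\[
\|B_kz\|\le(\log n)^{40}d^{k/2}+\sum_{j=1}^k(\log n)^{40}d^{(j-1)/2}\cdot2d(\log n)d^{(k-j)/2}+kn^{-1/8}\le C(\log n)^{42}d^{k/2}.
\]
Sum over $k\le r$, a geometric sum because $d>1$, and subtract $Rz$, using Lemma~\ref{lem:R}. This proves the bound on $\eta$. It is $o(|\lambda|^r)$ because $(|\lambda|/\sqrt d)^r\ge(\log n)^{45}$ by the choice of $C_*$. Finally $M-\Pi M\Pi=M(I-\Pi)+(I-\Pi)M\Pi$, and both terms have norm at most $\eta$ as $M$ is symmetric.
\end{proof}

\section{Local limits}\label{sec:local}

The rank-two part of $M$ will be read off from the Gram matrix of $S_r,T_r,\mathbf 1,\sigma$. We compute it from the tree. This section uses only $r\to\infty$ and $r\le\varepsilon_*\log n$, which will matter in Section~\ref{sec:converse}.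

Let $(\mathcal T,\tau)$ be the tree with uniform root label in $\{\pm1\}$ in which every vertex independently has $\mathrm{Poisson}(a/2)$ children of its own label and $\mathrm{Poisson}(b/2)$ children of the opposite label. As computed in Section~\ref{sec:expect}, $\lambda^{-k}Y_k$ is a martingale with $\mathbb E(\lambda^{-k}Y_k)^2=\sum_{j\le k}(d/\lambda^2)^j\to c_2$. In the same way $d^{-k}Z_k$ is a martingale with $\mathbb E(d^{-k}Z_k)^2=\sum_{j\le k}d^{-j}\to c_1$. Being bounded in $L^2$, they converge almost surely and in $L^2$:
\[
\mathcal Y=\lim_k\lambda^{-k}Y_k,\qquad\mathcal W=\lim_kd^{-k}Z_k .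
\]
Recall that $\mathcal Y^+$ is $\mathcal Y$ with root label $+1$. Flipping all labels shows that $\tau_{\mathrm{root}}\mathcal Y$ has the law of $\mathcal Y^+$ and is independent of $\tau_{\mathrm{root}}$, and that $\mathcal Y$ is symmetric. Moreover $\mathbb E\tau_{\mathrm{root}}Y_k=\lambda^k$, $\mathbb E\mathcal Y^+=1$ and $\mathbb E(\mathcal Y^+)^2=c_2$.

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] For fixed $k$ and every $F$ with $|F(s,x,y)|\le C_F(1+x^2+y^2)$, in probability
\[
\frac1n\sum_vF(\sigma_v,S_k(v),T_k(v))\to\mathbb EF(\tau_{\mathrm{root}},Z_k,Y_k).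
\]
\item[(b)] For fixed $K$ and $s\in\{\pm1\}$, the fraction of vertices $v$ with $\sigma_v=s$ whose component has size at most $K$ tends in probability to $\frac12\mathbb P(|\mathcal T|\le K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Coupling.} Fix $k$, let $u\ne v$ and $L=\lfloor\log n\rfloor$. Start with the discovered set $\{u,v\}$. Process vertices in breadth-first order, first those reached from $u$ at depths $\le k-1$, then those reached from $v$ at depths $\le k-1$. Processing $x$ means revealing all pairs $xy$ with $y$ unprocessed; the undiscovered neighbors $y$ become discovered children of $x$. (The edge from $x$ to its own parent was revealed earlier.) Stop if more than $L$ vertices are discovered, or if $x$ turns out to be adjacent to a vertex that is already discovered but unprocessed; call the latter the bad event.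

Until stopping, given the past, the numbers of undiscovered neighbors of $x$ of the same and of the opposite label are independent $\mathrm{Bin}(N',a/n)$ and $\mathrm{Bin}(N'',b/n)$ variables with $N',N''=\frac n2+O(n^{2/3})$. The total variation distance between $\mathrm{Bin}(N,p)$ and $\mathrm{Poisson}(Np)$ is at most $Np^2$, and that between two Poisson laws is at most the difference of the means. So these numbers can be coupled to independent $\mathrm{Poisson}(a/2)$ and $\mathrm{Poisson}(b/2)$ variables with failure probability at most $Cn^{-1/3}$. The bad event has probability at most $2dL/n$ per step. There are at most $L$ steps. Hence, outside an event of probability at most $CLn^{-1/3}+2dL^2/n+\pi_n$, where $\pi_n$ is the probability that two independent trees have together more than $L$ vertices up to generation $k$, the two explored labelled graphs equal two independent copies of the tree up to generation $k$ with root labels $\sigma_u,\sigma_v$. This probability tends to $0$ uniformly in $u,v$.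

On the coupling event, every edge with an endpoint at distance at most $k-1$ from $u$ is a tree edge of the exploration from $u$, and similarly for $v$. A SAW of length $k$ from $u$ in $G$ uses only such edges, so it is a path from the root to generation $k$. Hence $S_k(u),T_k(u)$ equal $Z_k,Y_k$ of the first tree, the size $N_k(u)$ of the ball of radius $k$ around $u$ equals the number of vertices of that tree up to generation $k$, and the same holds for $v$ and the second tree.

\emph{Bounded functions.} Let $F_v$ be a bounded function of $(\sigma_v,S_k(v),T_k(v),N_k(v))$, and let $e(s)$ be its expectation on the tree with root label $s$. Then $\mathbb EF_v=e(\sigma_v)+o(1)$ and $\mathbb EF_uF_v=e(\sigma_u)e(\sigma_v)+o(1)$ uniformly in $u\ne v$. As $\sigma\in\mathcal G$, the average $\frac1n\sum_vF_v$ has mean tending to $\frac{e(+)+e(-)}2$ and variance tending to $0$. This proves (a) for bounded $F$. It also proves (b): the component of $v$ has size at most $K$ if and only if $N_K(v)\le K$, because if $N_K(v)\le K$ the distance levels $0,\dots,K$ cannot all be nonempty, and then the ball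 is the whole component. In the same way $|\mathcal T|\le K$ if and only if generations $0,\dots,K$ have together at most $K$ vertices; and $|\mathcal T|$ is independent of the root label.

\emph{Quadratic growth.} We have $|T_k|\le S_k$. By Lemma~\ref{lem:count} with $J=4$, $k$ fixed and prescribed root,
\begin{equation}\label{eq:fourth}
\mathbb ES_k(v)^4\le C_k .
\end{equation}
For $\ell\ge1$ and $S_k>\ell$ we have $1+2S_k^2\le3S_k^4/\ell^2$, so $\mathbb E|F(\sigma_v,S_k(v),T_k(v))|\mathbf 1\{S_k(v)>\ell\}\le3C_FC_k\ell^{-2}$. A bound of the same form holds on the tree, as $\mathbb EZ_k^4<\infty$. Truncate at $\ell$, let $n\to\infty$ and then $\ell\to\infty$.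
\end{proof}

Let
\[
s=\frac{d^{-r}S_r}{\sqrt n},\quad t=\frac{\lambda^{-r}T_r}{\sqrt n},\quad s_k=\frac{d^{-k}S_k}{\sqrt n},\quad t_k=\frac{\lambda^{-k}T_k}{\sqrt n},\quad\hat{\mathbf 1}=\frac{\mathbf 1}{\sqrt n},\quad\hat\sigma=\frac\sigma{\sqrt n}.
\]
By \eqref{eq:L2}, for fixed $k$,
\begin{equation}\label{eq:tk}
\mathbb E\|s-s_k\|^2\le Cd^{-k},\qquad\mathbb E\|t-t_k\|^2\le C(d/\lambda^2)^k .
\end{equation}
Lemma~\ref{lem:local}(a) gives the limits of the inner products of $s_k,t_k,\hat{\mathbf 1},\hat\sigma$ for fixed $k$; for instance $\|t_k\|^2\to\lambda^{-2k}\mathbb EY_k^2$ and $\langle t_k,\hat\sigma\rangle\to\lambda^{-k}\mathbb E\tau_{\mathrm{root}}Y_k=1$. Letting $k\to\infty$ afterwards, we get in probability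
\begin{equation}\label{eq:gram}
\begin{gathered}
\|s\|^2\to c_1,\qquad\|t\|^2\to c_2,\qquad\langle s,\hat{\mathbf 1}\rangle\to1,\qquad\langle t,\hat\sigma\rangle\to1,\\
\langle s,t\rangle\to0,\qquad\langle s,\hat\sigma\rangle\to0,\qquad\langle t,\hat{\mathbf 1}\rangle\to0 .
\end{gathered}
\end{equation}
The zero limits hold because $\mathbb EZ_kY_k=\mathbb E\tau_{\mathrm{root}}Z_k=\mathbb EY_k=0$ by flip symmetry.

\section{The two-dimensional eigenvalue problem}\label{sec:eig}

In this section $o(x)$ denotes a scalar, vector or matrix whose norm divided by $x$ tends to $0$ in probability.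

\subsection{The compression of $M$ to $V$}

We know $M$ on $\hat{\mathbf 1}$ and $\hat\sigma$. By \eqref{eq:whp}, $S_k/\sqrt n=d^ks+O((\log n)d^{k/2})$ and $T_k/\sqrt n=\lambda^kt+O((\log n)d^{k/2})$ for all $k\le r$. Sum over $k\le r$ and subtract $R\hat{\mathbf 1}$, respectively $R\hat\sigma$, which by Lemma~\ref{lem:R} have norm at most $C(\log n)^4d^{r/2}=o(|\lambda|^r)$:
\[
M\hat{\mathbf 1}=(\kappa_1+o(1))d^rs+o(|\lambda|^r),\qquad M\hat\sigma=(\kappa_2+o(1))\lambda^rt+o(|\lambda|^r),
\]
because $\sum_{k\le r}d^{k-r}\to\kappa_1$ and $\sum_{k\le r}\lambda^{k-r}\to\kappa_2$.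

We want $M$ on $s$ and $t$, so we project. By \eqref{eq:gram}, whp $s,t$ form a basis of $V$ with Gram matrix tending to $\mathrm{diag}(c_1,c_2)$. Let $\Pi\hat{\mathbf 1}=\alpha s+\beta t$ and $\Pi\hat\sigma=\alpha's+\beta't$. Solving for the coefficients by \eqref{eq:gram}, $\alpha\to1/c_1$, $\beta'\to1/c_2$ and $\beta,\alpha'\to0$. Let $N=\Pi M\Pi|_V$. Since $\|M(I-\Pi)\|=o(|\lambda|^r)$,
\[
N\Pi\hat{\mathbf 1}=(\kappa_1+o(1))d^rs+o(|\lambda|^r),\qquad N\Pi\hat\sigma=(\kappa_2+o(1))\lambda^rt+o(|\lambda|^r).
\]
With $\delta=\alpha\beta'-\beta\alpha'\to1/(c_1c_2)$ we have $s=(\beta'\Pi\hat{\mathbf 1}-\beta\Pi\hat\sigma)/\delta$ and $t=(-\alpha'\Pi\hat{\mathbf 1}+\alpha\Pi\hat\sigma)/\delta$. Hence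
\begin{equation}\label{eq:N}
Ns=(c_1\kappa_1+o(1))d^rs+o(|\lambda|^r),\qquad Nt=o(d^r)s+(c_2\kappa_2+o(1))\lambda^rt+o(|\lambda|^r).
\end{equation}

\subsection{Eigenvalues and eigenvectors for $b>0$}

Let $b>0$, that is, $\lambda\ne d$. The error $o(d^r)s$ in $Nt$ may be much larger than $\lambda^r$, so the second eigenvalue cannot be read off from $Nt$ directly; we use the determinant. From \eqref{eq:N}, in the basis $(s,t)$,
\begin{align*}
\det N&=(c_1\kappa_1+o(1))d^r\,(c_2\kappa_2+o(1))\lambda^r-o(|\lambda|^r)\,o(d^r)=c_1\kappa_1c_2\kappa_2\,d^r\lambda^r(1+o(1)),\\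
\operatorname{tr}N&=c_1\kappa_1d^r(1+o(1))+c_2\kappa_2\lambda^r+o(|\lambda|^r).
\end{align*}

\emph{Claim.} The eigenvalues of $N$ are $\mu_1=(c_1\kappa_1+o(1))d^r$ and $\mu_2=(c_2\kappa_2+o(1))\lambda^r$, and whp $|\mu_1|-|\mu_2|\ge cd^r$ for a constant $c>0$.

If $|\lambda|<d$, then $\lambda^r=o(d^r)$, so $\operatorname{tr}N=(c_1\kappa_1+o(1))d^r$ and $\det N=o((\operatorname{tr}N)^2)$. Hence one eigenvalue is $\mu_1=(1+o(1))\operatorname{tr}N$, the other is $\mu_2=\det N/\mu_1$, and the claim follows. If $\lambda=-d$ (that is, $a=0$), then by \eqref{eq:N} the matrix of $d^{-r}N$ in the basis $(s,t)$ is $\mathrm{diag}(c_1\kappa_1,(-1)^rc_2\kappa_2)+o(1)$. Here $c_1=c_2$ and $\kappa_1=\frac d{d-1}>\kappa_2=\frac d{d+1}$, and the claim follows from the continuity of eigenvalues.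

Let $u_1,u_2\in V$ be orthonormal eigenvectors of the symmetric map $N$ for $\mu_1,\mu_2$. By \eqref{eq:N}, $(N-\mu_1)s=o(d^r)$. Its component along $u_2$ is $(\mu_2-\mu_1)\langle s,u_2\rangle$, and $|\mu_1-\mu_2|\ge cd^r$, so $\langle s,u_2\rangle\to0$ and $s/\|s\|=\pm u_1+o(1)$. Since $t\in V$ and $\langle s,t\rangle\to0$, also $t/\|t\|=\pm u_2+o(1)$.

Now compare $M$ with $\Pi M\Pi$, whose eigenvalues are $\mu_1,\mu_2$ and $0$. By Weyl's inequality (the ordered eigenvalues of two symmetric matrices differ by at most the norm of the difference) and Lemma~\ref{lem:rank2}, $M$ has one eigenvalue within $2\eta$ of each of $\mu_1,\mu_2$, and all others are at most $2\eta=o(|\lambda|^r)$ in absolute value. So whp the largest eigenvalue of $M$ is the one near $\mu_1$, and the eigenvalue $\mu$ of second largest absolute value is unique and simple, and within $2\eta$ of $\mu_2$. Let $w$ be a unit eigenvector of $\mu$. Then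
\[
\|(\Pi M\Pi-\mu_2)w\|\le\|\Pi M\Pi-M\|+|\mu-\mu_2|\le4\eta .
\]
The component along $u_1$ gives $|\langle u_1,w\rangle|\le4\eta/|\mu_1-\mu_2|\to0$, and the component in $V^\perp$ gives $\|(I-\Pi)w\|\le4\eta/|\mu_2|\to0$. So $w=\pm u_2+o(1)$, and with a suitable sign
\begin{equation}\label{eq:wt}
\|w-t/\|t\|\|\to0\quad\text{in probability}.
\end{equation}
As $t/\|t\|=\pm T_r/\|T_r\|$, all of part 2 of Theorem~\ref{thm:main} is proved except for the accuracy.

\section{The limit variable}\label{sec:Y}

Two facts about $\mathcal Y$ are needed. The median of $w$ will turn out to be $0$, so we must exclude that $\mathcal Y$ has an atom at $0$ besides extinction. And we need $f>0$.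

\subsection{Anti-concentration and the atom at zero}

The following inequality will be used here and again for $b=0$. An antichain in $\{0,1\}^m$ is a set in which no two distinct elements are comparable coordinatewise.

\begin{lemma}\label{lem:anti}
Let $m\ge1$, let $\mathcal A\subset\{0,1\}^m$ be an antichain and $\xi_1,\dots,\xi_m$ i.i.d.\ $\mathrm{Ber}(p)$ with $0<p<1$. Then
\[
\mathbb P(\xi\in\mathcal A)\le\max_k\mathbb P(\mathrm{Bin}(m,p)=k)\le(mp(1-p))^{-1/2}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal A_k$ be the set of elements of $\mathcal A$ with $k$ ones. A uniformly random maximal chain from $(0,\dots,0)$ to $(1,\dots,1)$ contains a given element with $k$ ones with probability $\binom mk^{-1}$ and meets $\mathcal A$ at most once, so $\sum_k|\mathcal A_k|/\binom mk\le1$ (the LYM inequality). The first bound follows from $\mathbb P(\xi\in\mathcal A)=\sum_k\frac{|\mathcal A_k|}{\binom mk}\mathbb P(\mathrm{Bin}(m,p)=k)$. For the second, $1-\cos\theta\ge2\theta^2/\pi^2$ on $[-\pi,\pi]$ gives $|1-p+pe^{i\theta}|^2=1-2p(1-p)(1-\cos\theta)\le e^{-4p(1-p)\theta^2/\pi^2}$, and by Fourier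 inversion
\[
\mathbb P(\mathrm{Bin}(m,p)=k)\le\frac1{2\pi}\int_{-\pi}^{\pi}e^{-2mp(1-p)\theta^2/\pi^2}\,d\theta\le\sqrt{\pi/8}\,(mp(1-p))^{-1/2}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:atom}
$\mathbb P(\mathcal Y=0)=q$ and $\mathbb P(\mathcal W=0)=q$.
\end{lemma}

\begin{proof}
On extinction $\mathcal Y=0$, so $\mathbb P(\mathcal Y=0)\ge q$. Given generation $k$ and its labels, with $Z_k=m\ge1$, we have $\lambda^k\mathcal Y=\sum_{i\le m}\epsilon_iX_i$, where the signs $\epsilon_i$ are the given labels and the $X_i$ are i.i.d.\ copies of $\mathcal Y^+$. As $\operatorname{Var}\mathcal Y^+=c_2-1>0$, there is $x_0$ with $p:=\mathbb P(\mathcal Y^+>x_0)\in(0,1)$. At least $\lceil m/2\rceil$ of the $\epsilon_i$ coincide; condition on the $X_i$ with the other indices. For the remaining ones write $X_i=\xi_ih_i+(1-\xi_i)l_i$ with independent $\xi_i\sim\mathrm{Ber}(p)$, $h_i$ distributed as $\mathcal Y^+$ given $\mathcal Y^+>x_0$, and $l_i$ as $\mathcal Y^+$ given $\mathcal Y^+\le x_0$. Given all $h_i,l_i$, the sum of these $X_i$ is strictly increasing in each $\xi_i$, since $h_i>x_0\ge l_i$.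 So prescribing its value confines $\xi$ to an antichain, and Lemma~\ref{lem:anti} gives $\mathbb P(\mathcal Y=0\mid\text{generation }k)\le C'Z_k^{-1/2}$. Therefore
\[
\mathbb P(\mathcal Y=0,\,Z_k\ge1)\le\mathbb E\bigl[\min(1,C'Z_k^{-1/2})\mathbf 1\{Z_k\ge1\}\bigr]\to0
\]
by dominated convergence, because $Z_k\to\infty$ almost surely on survival. As $\mathbb P(Z_k=0)\le q$, we get $\mathbb P(\mathcal Y=0)\le q$. For $\mathcal W$ the same argument applies with all signs $+$ and i.i.d.\ copies of $\mathcal W$, as $\operatorname{Var}\mathcal W=c_1-1>0$.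
\end{proof}

\subsection{The sign of the vote}

That $\mathbb E\mathcal Y^+=1$ does not by itself make positive values more likely than negative ones. A decomposition of $\mathcal Y^+$ into a nonnegative part and a symmetric part does.

\begin{lemma}\label{lem:f}
$f=\mathbb P(\mathcal Y^+>0)-\mathbb P(\mathcal Y^+<0)>0$.
\end{lemma}

\begin{proof}
Replacing each $\tau_u$ by $(-1)^{|u|}\tau_u$, where $|u|$ is the generation of $u$, exchanges $a$ and $b$ and replaces $\lambda$ by $-\lambda$, but leaves $\lambda^{-k}Y_k$ and the root label unchanged. So we may assume $\lambda>0$.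

Realize the labels as follows. Each edge of the $\mathrm{Poisson}(d)$ tree is independently open with probability $\lambda/d$, and then the child copies its parent; otherwise the child receives an independent uniform label. A child equals its parent with probability $\frac\lambda d+\frac12(1-\frac\lambda d)=\frac a{a+b}$, so by splitting of Poisson variables the law is correct. Let $\mathcal K_k$ be the generation-$k$ part of the open cluster of the root. Then $|\mathcal K_k|$ is a $\mathrm{Poisson}(\lambda)$ Galton--Watson process with $\lambda>1$, so $\lambda^{-k}|\mathcal K_k|\to\mathcal U$ almost surely and in $L^2$, with $\mathbb E\,\mathcal U=1$.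

Let the root label be $+1$. Then $Y_k=|\mathcal K_k|+\mathcal M_k$, where $\mathcal M_k$ sums the labels of generation $k$ outside the cluster. Let $\omega$ be the tree with its open and closed edges. Given $\omega$, flipping all fresh labels flips all labels outside the cluster, so the process $(\mathcal M_k)_k$ is symmetric. Hence $\mathcal Y^+=\mathcal U+\mathcal M$, where $\mathcal U\ge0$ is a function of $\omega$ and $\mathcal M=\lim\lambda^{-k}\mathcal M_k\in L^2$ is symmetric given $\omega$. By this symmetry $\mathbb P(\mathcal Y^+<0\mid\omega)=\mathbb P(\mathcal M<-\mathcal U\mid\omega)=\mathbb P(\mathcal M>\mathcal U\mid\omega)$, and therefore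
\[
f=\mathbb E\bigl[\mathbb P(\mathcal M>-\mathcal U\mid\omega)-\mathbb P(\mathcal M>\mathcal U\mid\omega)\bigr]=\mathbb E\,\mathbb P(-\mathcal U<\mathcal M\le\mathcal U\mid\omega)\ge\mathbb P(|\mathcal M|<\mathcal U).
\]
For each $m\ge1$ there is positive probability that the root has $m$ children, all joined by open edges. Given this, $(\mathcal U,\mathcal M)=\lambda^{-1}\sum_{i\le m}(\mathcal U_i,\mathcal M_i)$ with i.i.d.\ copies of $(\mathcal U,\mathcal M)$. Since $\mathbb E\,\mathcal U=1$ and $\mathbb E\mathcal M=0$, the law of large numbers shows that for $m$ large $|\mathcal M|<\mathcal U$ has positive conditional probability. So $f>0$.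
\end{proof}

\section{Rounding for $b>0$}\label{sec:round}

Choose the sign of $w$ as in \eqref{eq:wt}.

\emph{The empirical law.} Put $\tilde w=\sqrt{c_2n}\,w$. For fixed $k$,
\[
\frac1n\sum_v\bigl(\tilde w_v-\lambda^{-k}T_k(v)\bigr)^2=\|\sqrt{c_2}\,w-t_k\|^2\le2\|\sqrt{c_2}\,w-t\|^2+2\|t-t_k\|^2 .
\]
The first term tends to $0$ in probability, as $\|t\|\to\sqrt{c_2}$, and the second has expectation at most $C(d/\lambda^2)^k$ by \eqref{eq:tk}. Let $h$ be a bounded Lipschitz function. By Cauchy--Schwarz, $\frac1n\sum_vh(\sigma_v,\tilde w_v)$ differs from $\frac1n\sum_vh(\sigma_v,\lambda^{-k}T_k(v))$ by at most the Lipschitz constant times the square root of this quantity. The latter average tends to $\mathbb Eh(\tau_{\mathrm{root}},\lambda^{-k}Y_k)$ by Lemma~\ref{lem:local}(a). Letting $k\to\infty$, we see that the empirical law of $(\sigma_v,\tilde w_v)$ converges weakly, in probability, to the law of $(\tau_{\mathrm{root}},\mathcal Y)$. Consequently, for every open set $O\subset\{\pm1\}\times\mathbb R$ the fraction of vertices with $(\sigma_v,\tilde w_v)\in O$ is whp at least $\mathbb P((\tau_{\mathrm{root}},\mathcal Y)\in O)-o(1)$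 (take bounded Lipschitz functions increasing to $\mathbf 1_O$). Only this lower bound is available near $y=0$. What saves us is that $w$ has the right number of \emph{exact} zeros.

\emph{Zeros.} $M$ is block diagonal over the components of $G$. On a component of size at most $K$ all row sums are at most $K$, so the block has norm at most $K<|\mu|$ whp, and the eigenvector $w$ vanishes there. By Lemma~\ref{lem:local}(b), letting $K\to\infty$, whp at least $(q-o(1))n$ entries of $w$ are exactly $0$.

\emph{Nonzeros.} Apply the lower bound to the four open sets $\{\tau=\pm1,\ y>0\}$ and $\{\tau=\pm1,\ y<0\}$. Their limit probabilities sum to $1-q$ by Lemma~\ref{lem:atom}. Together with the zeros they account for all vertices, so all these fractions converge: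
\begin{itemize}
\item the fractions with $w_v>0$ and with $w_v<0$ both tend to $\frac{1-q}2<\frac12$, since $\mathcal Y$ is symmetric;
\item the fraction with $w_v=0$ tends to $q$;
\item for each sign, the fraction with $\sigma_v=\pm1$ and $w_v=0$ tends to $\frac12-\mathbb P(\tau_{\mathrm{root}}=\pm1,\mathcal Y\ne0)=\frac q2$.
\end{itemize}

\emph{Accuracy.} So whp the median is exactly $0$: the positive entries go to one side, the negative ones to the other, and the $\sim qn$ zeros are split at random into two parts of size $\sim\frac q2n$. Match the positive side with $\{\sigma_v=1\}$. By concentration of the hypergeometric distribution, a fraction tending to $\frac q4$ of all vertices are zeros with $\sigma_v=1$ placed correctly, and likewise for $\sigma_v=-1$. The fraction of correctly placed vertices tends in probability to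
\[
\mathbb P(\tau_{\mathrm{root}}=1,\mathcal Y>0)+\mathbb P(\tau_{\mathrm{root}}=-1,\mathcal Y<0)+\tfrac q2=\mathbb P(\mathcal Y^+>0)+\tfrac q2=\tfrac{1+f}2 ,
\]
because $\mathbb P(\mathcal Y^+>0)+\mathbb P(\mathcal Y^+<0)=1-q$. By Lemma~\ref{lem:f} this exceeds $\frac12$, so it is the limit of the accuracy. Parts 1 and 2 of Theorem~\ref{thm:main} are proved.

\section{The case $b=0$}\label{sec:b0}

Now $\lambda=d=\frac a2$, $c_1=c_2$, $\kappa_1=\kappa_2$, and there are no edges between $C_+=\{\sigma_v=1\}$ and $C_-=\{\sigma_v=-1\}$. So $M=M^+\oplus M^-$, and $T_r=\sigma S_r$ entrywise. The vectors $s^\pm:=\frac{s\pm t}2\in V$ are the restrictions of $s$ to $C_\pm$, and $\|s^\pm\|^2\to\frac{c_1}2$ by \eqref{eq:gram}. Let $\rho_\pm$ be the spectral radius of $M^\pm$, which is its largest eigenvalue because $M^\pm\ge0$ entrywise.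

We shall see that $\rho_+$ and $\rho_-$ are the two eigenvalues of $M$ of order $d^r$. Their ratio tends to $1$, and our estimates do not tell which is larger. If they coincided, the second eigenvector would not even be determined. So the extra task is to show $\rho_+\ne\rho_-$ whp.

We use two facts of Perron--Frobenius theory for a symmetric irreducible nonnegative matrix: its spectral radius is a simple eigenvalue with a positive eigenvector, and every proper principal submatrix has a strictly smaller spectral radius.

\subsection{Eigenvectors}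

By \eqref{eq:N} with $\lambda=d$, $N=d^r(c_1\kappa_1I+o(1))$. By Weyl's inequality and Lemma~\ref{lem:rank2}, whp $M$ has exactly two eigenvalues of absolute value more than $2\eta$, and both are $(c_1\kappa_1+o(1))d^r$. Since $\langle s^\pm,Ms^\pm\rangle=\langle s^\pm,Ns^\pm\rangle=(c_1\kappa_1+o(1))d^r\|s^\pm\|^2$, each block has at least one of them, hence exactly one, namely $\rho_\pm$, and it is simple within its block.

Let $\omega_\pm$ be its unit eigenvector, supported on $C_\pm$. On each component of $G[C_\pm]$ the matrix $M^\pm$ is nonnegative and irreducible. As $\rho_\pm$ is simple in its block, it is the spectral radius on exactly one component $H_\pm$ of $G[C_\pm]$. Up to sign $\omega_\pm>0$ on $H_\pm$, and $\omega_\pm=0$ elsewhere. We fix this sign.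

Moreover $\|(I-\Pi)\omega_\pm\|=\rho_\pm^{-1}\|(I-\Pi)M\omega_\pm\|\le\eta/\rho_\pm\to0$. As $s^+,s^-$ is an orthogonal basis of $V$ and $\langle\omega_\pm,s^\mp\rangle=0$, the vector $\omega_\pm$ is $s^\pm/\|s^\pm\|+o(1)$ up to sign. Both vectors are entrywise nonnegative, so the sign is $+$:
\begin{equation}\label{eq:omega}
\omega_\pm=s^\pm/\|s^\pm\|+o(1).
\end{equation}

\subsection{Counts}\label{sec:counts}

Let $i\in\{+,-\}$. By \eqref{eq:omega} $\|\sqrt{c_1/2}\,\omega_i-s^i\|\to0$, and $\sqrt n\,s^i(v)=d^{-r}S_r(v)\mathbf 1\{\sigma_v=i\}$. So the argument of Section~\ref{sec:round}, with $d^{-k}S_k(v)\mathbf 1\{\sigma_v=i\}$ in place of $\lambda^{-k}T_k(v)$, shows that the empirical law of $(\sigma_v,\sqrt{c_1n/2}\,\omega_i(v))$ converges weakly, in probability, to the law of $(\tau_{\mathrm{root}},\mathcal W\mathbf 1\{\tau_{\mathrm{root}}=i\})$. The open set $\{\tau=i,\ y>0\}$ and Lemma~\ref{lem:atom} give $|H_i|\ge(\frac{1-q}2-o(1))n$. On the other hand $\omega_i=0$ on components of size at most $K$, because $\rho_i>K$ whp. By Lemma~\ref{lem:local}(b) such components contain $(\frac12\mathbb P(|\mathcal T|\le K)+o(1))n$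 vertices of $C_i$, where $\mathbb P(|\mathcal T|\le K)\to q$ as $K\to\infty$. Since $|C_i|\sim\frac n2$, we obtain:
\begin{itemize}
\item[($\alpha$)] $|H_i|/n\to\frac{1-q}2$, and the fraction of $v$ with $v\in C_i$, $\omega_i(v)=0$ tends to $\frac q2$.
\item[($\beta$)] For every fixed $\epsilon>0$, whp every component of $G[C_i]$ other than $H_i$ has at most $\epsilon n$ vertices: for $K$ large, whp all but at most $\epsilon n$ vertices of $C_i\setminus H_i$ lie in components of size at most $K$.
\end{itemize}
In particular, whp $H_i$ is the only component of $G[C_i]$ with at least $\frac{1-q}4n$ vertices. All this is uniform over $\sigma\in\mathcal G$.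

\subsection{The two spectral radii differ}

\begin{lemma}\label{lem:tie}
$\mathbb P(\rho_+=\rho_-)\to0$, uniformly over $\sigma$ with $|\sum_v\sigma_v|\le\frac12n^{2/3}$.
\end{lemma}

The restriction on $\sigma$ still has probability $1-o(1)$. The idea is to leave the edges at about $\log n$ vertices of $C_+$ unrevealed. A positive proportion of these either are isolated or hang as pendant vertices on the largest component, each by an independent coin. Every additional pendant vertex strictly increases $\rho_+$, so by Lemma~\ref{lem:anti} $\rho_+$ is unlikely to hit the independent value $\rho_-$.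

\begin{proof}
Let $p=a/n$ and $J=\lfloor\log n\rfloor$, let $X=\{x_1,\dots,x_J\}$ be the first $J$ vertices of $C_+$, and let $U=C_+\setminus X$.

\emph{The graph $G[U]$.} Let $\sigma'$ be obtained from $\sigma$ by changing the labels on $X$ to $-1$. Then $\sigma'\in\mathcal G$, and under $\sigma'$ the graph induced on the $+$ community has exactly the law of $G[U]$ under $\sigma$. So by ($\alpha$), whp the largest component $H'$ of $G[U]$ (ties broken by a fixed rule) has at least $\frac{1-q}3n$ vertices.

\emph{Revealing the edges.} The following are independent of each other and of $G[C_-]$: the graph $G[U]$; the graph $G[X]$; and the neighborhoods $N_j\subset U$ of the $x_j$, which are independent random subsets of $U$ containing each element with probability $p$. Whp $G[X]$ has no edge, since $J^2p\to0$. Condition on this and on $G[U]$ with $|H'|\ge\frac{1-q}3n$. Call $j$ \emph{good} if $N_j=\emptyset$ or $N_j=\{y\}$ with $y\in H'$, and then put $\xi_j=|N_j|$. The events that $j$ is good are independent, of equal probability at least $(1-p)^n\ge e^{-2a}$. So whp the number $J_1$ of good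 indices is at least $\frac12e^{-2a}J$. Condition on the set of good indices and on $N_j$ for all other $j$. For good $j$, the values $N_j=\emptyset$ and $N_j=\{y\}$ with $y\in H'$ have probabilities proportional to $1$ and $\frac p{1-p}$. So the $\xi_j$ are i.i.d.\ $\mathrm{Ber}(p_0)$ with
\[
p_0=\frac{|H'|\frac p{1-p}}{1+|H'|\frac p{1-p}},
\]
which is bounded away from $0$ and $1$ because $\frac{1-q}3a\le|H'|p\le a$. Independently we may draw $h_j$ uniformly from $H'$ and put $N_j=\{h_j\}$ if $\xi_j=1$. Condition on all $h_j$ too.

\emph{Anti-concentration.} Let $H_0$ be the component containing $H'$ of the graph induced on $U\cup\{x_j:j\text{ not good}\}$; it is now fixed. The component of $G[C_+]$ containing $H'$ is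
\[
H(\xi)=H_0\sqcup\{x_j:j\text{ good},\ \xi_j=1\},
\]
where each such $x_j$ is a pendant vertex attached to $h_j$. Let $g(\xi)$ be the spectral radius of the $r$-th power matrix of $H(\xi)$. Adding a pendant vertex does not change the other distances, so the old power matrix is a proper principal submatrix of the new one, which is irreducible. Hence $g$ is strictly increasing in each coordinate, and $\{g=x\}$ is an antichain for every $x$. By Lemma~\ref{lem:anti} the conditional probability of $g(\xi)=x$ is at most $(J_1p_0(1-p_0))^{-1/2}\to0$, uniformly in $x$. We may take $x=\rho_-$, which depends only on $G[C_-]$.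

\emph{Identification.} As $|H(\xi)|\ge|H'|\ge\frac{1-q}3n$, Section~\ref{sec:counts} shows that whp $H(\xi)=H_+$. On this event $\rho_+=g(\xi)$, and so $\mathbb P(\rho_+=\rho_-)\to0$.
\end{proof}

\subsection{Accuracy}

By the above, whp the eigenvalue of second largest absolute value is $\min(\rho_+,\rho_-)$, it is unique and simple, and $w=\pm\omega_i$ for some random $i\in\{+,-\}$. The counts ($\alpha$) hold for both values of $i$. Take $w=\omega_i\ge0$. The fraction of $v$ with $w_v>0$ tends to $\frac{1-q}2<\frac12$, all these vertices lie in $C_i$, and there are no negative entries. So whp the median is $0$. The positive entries form part of one side, which is completed by $\sim\frac q2n$ random zeros; the other side consists of $\sim\frac n2$ zeros. Of the $\sim\frac{1+q}2n$ zeros, $\sim\frac q2n$ lie in $C_i$ and $\sim\frac n2$ in the other community; these are fractions $\frac q{1+q}$ and $\frac1{1+q}$ of all zeros. Match the side of the positive entries with $C_i$. By concentration of the hypergeometric distribution the fraction of correctly placed vertices tends in probability to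
\[
\frac{1-q}2+\frac q2\cdot\frac q{1+q}+\frac12\cdot\frac1{1+q}=\frac{(1-q^2)+q^2+1}{2(1+q)}=\frac1{1+q}>\frac12 ,
\]
so this is the limit of the accuracy. For $w=-\omega_i$ the computation is the same with the sides exchanged. This completes the proof of Theorem~\ref{thm:main}, and with it Corollary~\ref{cor:conj}: the accuracy is whp at least $\frac12+\varepsilon$, with $\varepsilon=\frac f4$ if $b>0$ and $\varepsilon=\frac12\bigl(\frac1{1+q}-\frac12\bigr)$ if $b=0$.

\section{The lower end of the range}\label{sec:converse}

For small $r$, high-degree vertices win. If $x$ has degree $\Delta$ and $r\ge2$, then $M$ is all-ones on the closed neighborhood of $x$, and this principal submatrix has the eigenvalue $\Delta+1$. For $\Delta$ of order $\log n/\log\log n$ this is much more than the size of a typical ball, which is of order $d^r\le(\log n)^{1/2-\epsilon}$.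

\begin{proof}[Proof of Proposition~\ref{prop:converse}]
Let $\Delta=\lfloor\frac34\frac{\log n}{\log\log n}\rfloor$, so that $\Delta\log\Delta=(\frac34+o(1))\log n$ and $\Delta=o(\log n)$.

\emph{Two high-degree vertices.} Split $[n]$ into two halves, each with $\sim\frac n4$ vertices of each label. Let $c=\max(a,b)$. A vertex of the first half has $N\sim\frac n4$ vertices in the second half to which it is joined with probability $c/n$ each, so it has at least $\Delta$ neighbors there with probability at least
\[
\binom N\Delta\Bigl(\frac cn\Bigr)^\Delta\Bigl(1-\frac cn\Bigr)^N\ge\Bigl(\frac{cN}{n\Delta}\Bigr)^\Delta e^{-O(1)}=e^{-\Delta\log\Delta-O(\Delta)}=n^{-3/4+o(1)} .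
\]
These events are independent over the first half, so whp at least two vertices have degree at least $\Delta$ (indeed $n^{1/4-o(1)}$ of them).

\emph{They are far apart.} Suppose $x\ne x'$ have degrees at least $\Delta$ and are joined by a path of length $\ell\le r+2$. Apart from the path edge at $x$ and possibly the edge $xx'$, there are at least $\Delta-2$ further edges at $x$ to vertices other than $x'$, and similarly for $x'$. The path edges, the further pairs at $x$ and the further pairs at $x'$ are disjoint sets of pairs, hence independent. A vertex has at least $m$ neighbors with probability at most $\binom nm(\frac{2d}n)^m\le(\frac{2ed}m)^m$, which is at most $n^{-3/4+o(1)}$ for $m=\Delta-2$. Summing over paths, the expected number of such pairs $x,x'$ is at most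
\[
\sum_{1\le\ell\le r+2}nD^\ell\cdot n^{-3/2+o(1)}=n^{-1/2+o(1)}\to0 ,
\]
since $D^{r+2}=(\log n)^{O(1)}$. So whp there are two vertices $x,x'$ of degree at least $\Delta$ at distance more than $r+2$.

\emph{The second eigenvalue.} On the closed neighborhoods of $x$ and of $x'$, $M$ is all-ones because $r\ge2$, and the cross block is zero because vertices of the two neighborhoods are at distance more than $r$. This principal submatrix has two eigenvalues at least $\Delta+1$, so by Cauchy interlacing $M$ has two. Hence $|\mu|\ge\Delta+1$ for every eigenvalue $\mu$ considered in the proposition.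

\emph{Delocalized mass is impossible.} Let $K=\log\log n$ and let $\mathbb B(v)$ be the ball of radius $r$ around $v$. Put
\[
H=\{v:|\mathbb B(v)|>(\Delta+1)/K\},\qquad L=[n]\setminus H,\qquad Z=\{v:\mathbb B(v)\cap H=\emptyset\}\subset L .
\]
Let $w$ be a unit eigenvector with eigenvalue $\mu$ as above. For $v\in Z$, $\mu w_v=\sum_{u\in L}M_{vu}w_u$. The submatrix of $M$ on $L\times L$ has row sums, hence norm, at most $(\Delta+1)/K$. So the restriction $w_Z$ satisfies $\|w_Z\|\le1/K\to0$. Each vertex outside $Z$ lies in $\mathbb B(v)$ for some $v\in H$, so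
\[
n-|Z|\le\sum_{v\in H}|\mathbb B(v)|\le\frac K{\Delta+1}\sum_v|\mathbb B(v)|^2 .
\]
Since $|\mathbb B(v)|\le\sum_{k\le r}S_k(v)$, the bound $\mathbb ES_k(v)^2\le Cd^{2k}$ of Lemma~\ref{lem:incr} and Minkowski's inequality give $\mathbb E|\mathbb B(v)|^2\le Cd^{2r}\le C(\log n)^{1-2\epsilon}$. So the right-hand side has expectation at most $Cn(\log\log n)^2(\log n)^{-2\epsilon}=o(n)$, and $|Z|\ge(1-o(1))n$ whp.

\emph{Comparison with $T_r$.} Let $r\to\infty$ in this range. Then \eqref{eq:tk} and \eqref{eq:gram} hold. Let subscripts denote restriction and $Z^c=[n]\setminus Z$. For fixed $k$ we have $\|t_{Z^c}\|\le\|t-t_k\|+\|(t_k)_{Z^c}\|$, and since $|T_k|\le S_k$, the Cauchy--Schwarz inequality gives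
\[
\|(t_k)_{Z^c}\|^2\le\frac1n\sum_{v\in Z^c}\lambda^{-2k}S_k(v)^2\le\Bigl(\frac{|Z^c|}n\Bigr)^{1/2}\Bigl(\frac1n\sum_v\lambda^{-4k}S_k(v)^4\Bigr)^{1/2}.
\]
By \eqref{eq:fourth} and as $|Z^c|=o(n)$ whp, this tends to $0$ in probability for fixed $k$. Letting $k\to\infty$ afterwards and using \eqref{eq:tk}, we get $\|t_{Z^c}\|\to0$ in probability. As $\|t\|^2\to c_2>0$,
\[
\Bigl|\Bigl\langle w,\frac{t}{\|t\|}\Bigr\rangle\Bigr|\le\|w_Z\|+\frac{\|t_{Z^c}\|}{\|t\|}\to0 .
\]
So $w$ is asymptotically orthogonal to $T_r/\|T_r\|=\pm t/\|t\|$, and $\|w\mp T_r/\|T_r\|\|\to\sqrt2$ in probability for both signs.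
\end{proof}

\begin{thebibliography}{9}
\bibitem{ABRS} Emmanuel Abbe, Enric Boix, Peter Ralli, Colin Sandon, \emph{Graph powering and spectral robustness}, arXiv:1809.04818 (2018).
\end{thebibliography}

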